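# Continuum-many varieties of commutative semilinear residuated lattices with the amalgamation property

## Residuated lattices, semilinear varieties, amalgamation

**Definition 1 (residuated lattice).** A residuated lattice is an algebra $\mathbf A=\langle A,\wedge,\vee,\cdot,\backslash,/,\mathrm e\rangle$ such that $\langle A,\wedge,\vee\rangle$ is a lattice, $\langle A,\cdot,\mathrm e\rangle$ is a monoid, and for all $x,y,z\in A$
$$x\cdot y\le z\iff y\le x\backslash z\iff x\le z/y. \tag{1}$$
It is commutative if it satisfies $x\cdot y\approx y\cdot x$.

For example, the integers with their usual order, with addition as the monoid operation and $0$ as unit, form a commutative residuated lattice: $x+y\le z$ iff $y\le z-x$, so $x\backslash z=z/x=z-x$. A second example is the three-element chain $\mathbf G_3=\{0<a<1\}$ with $\cdot=\wedge$ and $\mathrm e=1$. Here the greatest $y$ with $x\wedge y\le z$ is $1$ if $x\le z$, and is $z$ if $x>z$.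

In the commutative case we write $x\to z=x\backslash z=z/x$. Some consequences of (1) will be used all the time. The element $x\to z$ is the greatest $y$ with $xy\le z$; so the residual is determined by the order and the product, and $x(x\to z)\le z$. Multiplication is isotone: if $y\le y'$, then $y\le y'\le x\to xy'$, so $xy\le xy'$. It distributes over joins: $x(y\vee z)\le w$ iff $y,z\le x\to w$ iff $xy\vee xz\le w$. Finally $\mathrm e\le x\to z$ iff $x\le z$. Conversely, if a commutative monoid operation on a lattice is isotone and each set $\{y:xy\le z\}$ has a greatest element $x\to z$, then (1) holds: $xy\le z$ gives $y\le x\to z$, and $y\le x\to z$ gives $xy\le x(x\to z)\le z$.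

**Definition 2 (semilinear).** A subdirect product of algebras $\mathbf A_i$ is a subalgebra of $\prod_i\mathbf A_i$ that projects onto each factor. A residuated lattice is semilinear if it is (isomorphic to) a subdirect product of totally ordered residuated lattices.

The product $\mathbb Z\times\mathbb Z$ is semilinear but not totally ordered. A commutative residuated lattice that is not semilinear is the Heyting algebra $\{0,a,d,a\vee d,1\}$, the four-element Boolean lattice with a new top, with $\cdot=\wedge$ and $\mathrm e=1$. In a chain $x\le y$ or $y\le x$, so $((x\to y)\vee(y\to x))\wedge\mathrm e\approx\mathrm e$ holds there, and equations pass to products and subalgebras. In our Heyting algebra $a\to d=d$ and $d\to a=a$, and $d\vee a\ne1$.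

**Definition 3 (variety).** A class of algebras of a given signature is a variety if it is the class of all algebras satisfying some set of equations. The variety generated by a class $\mathcal K$ is the class of all algebras satisfying every equation valid in $\mathcal K$.

The semilinear residuated lattices form a variety, and so do the commutative semilinear ones. By a variety of commutative semilinear residuated lattices we mean a subvariety of the latter. For example, the equation $x^4\approx x^5$ cuts out such a variety; it contains $\mathbf G_3$ and does not contain $\mathbb Z$. If $\mathcal K$ consists of commutative residuated chains, then $\mathcal K$ generates a variety of commutative semilinear residuated lattices.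

**Definition 4 (amalgamation property).** A variety $\mathcal V$ has the amalgamation property (AP) if for all $\mathbf A,\mathbf B,\mathbf C\in\mathcal V$ and all embeddings $f\colon\mathbf A\to\mathbf B$, $g\colon\mathbf A\to\mathbf C$ there are $\mathbf D\in\mathcal V$ and embeddings $h\colon\mathbf B\to\mathbf D$, $k\colon\mathbf C\to\mathbf D$ with $h\circ f=k\circ g$.

The easiest instance is $\mathbf A=\{\mathrm e\}$. In a residuated lattice $\{\mathrm e\}$ is a subalgebra, so the constant map with value $\mathrm e$ is a homomorphism, and $\mathbf D=\mathbf B\times\mathbf C$ works with $h(x)=(x,\mathrm e)$ and $k(y)=(\mathrm e,y)$. All the difficulty lies in nontrivial $\mathbf A$.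

Now the question can be posed: *are there uncountably many varieties of commutative semilinear residuated lattices with the AP?* It comes from Wesley Fussner and Simon Santschi, "Amalgamation in Semilinear Residuated Lattices", arXiv:2407.21613 (2024). The background is as follows. There are continuum-many varieties of commutative residuated lattices, not necessarily semilinear, with the AP. There are exactly 60 varieties of commutative idempotent ($x\cdot x\approx x$) semilinear residuated lattices with the AP. The variety of all commutative semilinear residuated lattices does not have the AP.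

The answer is yes, and the number is exactly $2^{\aleph_0}$. The upper bound is immediate: the signature has only countably many equations, hence at most $2^{\aleph_0}$ sets of equations. The rest of these notes produces $2^{\aleph_0}$ varieties.

## Simple algebras, ultraproducts, and congruence extension

An algebra is **subdirectly irreducible** (SI) if it is nontrivial and has a least congruence among those different from equality; it is **simple** if it is nontrivial and its only congruences are equality and the total relation. Simple algebras are SI. The converse fails for $\mathbf G_3$: the map $0\mapsto0$, $a,1\mapsto1$ is a homomorphism onto the two-element chain, so identifying $a$ with $1$ gives a proper nontrivial congruence. It is the only one: if $0\mathrel\theta a$, then $0=a\to0\mathrel\theta a\to a=1$, and $\theta$ is total because its classes are convex. So $\mathbf G_3$ is SI and not simple.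

Three classical theorems are used. Birkhoff's theorem: every algebra of a variety is a subdirect product of SI members of the variety. Łoś's theorem: a first-order statement holds in an ultraproduct $\prod_U\mathbf A_k$ iff it holds in $\mathbf A_k$ for $U$-almost all $k$. Jónsson's Lemma: if a variety generated by $\mathcal K$ is congruence distributive, its SI members lie in $HSP_U(\mathcal K)$. Residuated lattices have lattice reducts, hence are congruence distributive, so Jónsson's Lemma applies to them.

**Fact 1 (partial embeddings).** Suppose that every finite $X\subseteq A$ admits an injection $\varphi_X$ into some $\mathbf B_X\in\mathcal K$ that preserves every basic operation whenever the arguments and the value lie in $X$. Then $\mathbf A\in ISP_U(\mathcal K)$.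

For example, a finite subset of the group $\mathbb Z$ inside $[-k,k]$ injects into $\mathbb Z/n$, $n>2k$, by reduction modulo $n$; so $\mathbb Z$ embeds in an ultraproduct of finite cyclic groups.

*Proof.* For finite $X\subseteq A$ let $[X]$ be the set of finite $Y\subseteq A$ with $Y\supseteq X$. As $[X]\cap[X']=[X\cup X']\neq\emptyset$, some ultrafilter $U$ on the set of finite subsets of $A$ contains all $[X]$. Map $a\in A$ to the class of $(\varphi_Y(a))_Y$ in $\prod_U\mathbf B_Y$, where $\varphi_Y(a)$ is chosen arbitrarily if $a\notin Y$. If $f(a_1,\dots,a_n)=a$ for a basic operation $f$, then $f(\varphi_Y(a_1),\dots,\varphi_Y(a_n))=\varphi_Y(a)$ for all $Y\in[\{a_1,\dots,a_n,a\}]$, so the map is a homomorphism. If $a\ne a'$, then $\varphi_Y(a)\neq\varphi_Y(a')$ for all $Y\in[\{a,a'\}]$, so it is injective. $\square$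

**Fact 2 (congruence extension).** If $\mathbf A\le\mathbf C$ are commutative residuated lattices and $\theta\in\mathrm{Con}\,\mathbf A$, there is $\psi\in\mathrm{Con}\,\mathbf C$ with $\psi\cap A^2=\theta$.

*Proof.* Let $F=\{a\in A:a\le\mathrm e,\ a\mathrel\theta\mathrm e\}$. It contains $\mathrm e$ and is closed under products, and $ff'\le f,f'$ for $f,f'\in F$. Put $x\mathrel\psi y$ iff some $f\in F$ satisfies $fx\le y$ and $fy\le x$. If the two inequalities have different witnesses $f,f'$, then $ff'$ serves for both.

The relation $\psi$ is reflexive (take $f=\mathrm e$) and symmetric; it is transitive because $fx\le y$ and $f'y\le z$ give $ff'x\le z$, and likewise in the other direction. For compatibility, change one argument at a time. Let $fx\le y$ and $fy\le x$. Then $f(xz)\le yz$. Also $f(x\vee z)=fx\vee fz\le y\vee z$ and $f(x\wedge z)\le fx\wedge fz\le y\wedge z$, since $fz\le z$. From $z\cdot f(z\to x)\le fx\le y$ we get $f(z\to x)\le z\to y$. From $y\cdot f(x\to z)=fy\,(x\to z)\le x(x\to z)\le z$ we get $f(x\to z)\le y\to z$. The inequalities with $x,y$ exchanged follow in the same way. So $\psi$ is a congruence.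

Let $a,a'\in A$. If $a\mathrel\psi a'$ with witness $f$, then $f\mathrel\theta\mathrm e$ turns $fa\le a'$ and $fa'\le a$ into $a/\theta\le a'/\theta\le a/\theta$, so $a\mathrel\theta a'$. Conversely let $a\mathrel\theta a'$ and $f=(a\to a')\wedge(a'\to a)\wedge\mathrm e$. Since $(a\to a')\wedge\mathrm e\mathrel\theta(a\to a)\wedge\mathrm e=\mathrm e$, and likewise for $a'\to a$, we have $f\in F$; and $fa\le(a\to a')a\le a'$, $fa'\le a$. So $a\mathrel\psi a'$. $\square$

## Di-chains and the chains $\mathbf A(P)$

To get $2^{\aleph_0}$ varieties it is natural to look for infinitely many finite commutative residuated chains, each simple and without proper nontrivial subalgebras, and to let every set of these chains generate a variety. By Jónsson's Lemma the SI members are quotients of subalgebras of ultraproducts of the generators, so we want all three of these constructions to be under control. The plan is to hide in each residuated chain an interval $P$ on which the product only records an order-reversing involution, while the residuals recover that involution and the covering relation.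

**Definition 5 (di-chain).** A di-chain is $(P,\le,{}^*)$ where $P$ is a chain with greatest element $t$ and least element $s\ne t$, ${}^*$ is an order-reversing involution, and every $p\ne s$ has a lower cover $p^-$, the greatest element of $\{q:q<p\}$.

Then $t^*=s$, and every $p\neq t$ has an upper cover $p^+=((p^*)^-)^*$. For $k\ge0$ we write $p-k$ and $p+k$ for the result of taking $k$ lower, respectively upper, covers, when this is defined.

Examples. A finite chain with $n\ge2$ elements has exactly one order-reversing involution, so for each $n\ge2$ there is up to isomorphism exactly one $n$-element di-chain $P_n$. In $P_2=\{s<t\}$ the involution swaps $s$ and $t$; in $P_3=\{s<o<t\}$ it fixes $o$. An infinite example is $\Omega=\omega\oplus\omega^*$, that is, $s<s+1<s+2<\cdots\ \cdots<t-2<t-1<t$ with $(s+k)^*=t-k$. The rational interval $[0,1]\cap\mathbb Q$ with $x^*=1-x$ is not a di-chain: it has no covers.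

**Definition 6 (the algebra $\mathbf A(P)$).** For a di-chain $P$ let $A(P)=\{0,v,u,b\}\cup P\cup\{c,\mathrm e,\top\}$, ordered by
$$0<v<u<b<\text{(all of }P)<c<\mathrm e<\top .$$
Multiplication is commutative with unit $\mathrm e$, and $\top x=x$ for all $x\ne\mathrm e$. On $N=\{x:x\le c\}$ put, for $p,q\in P$,
$$cc=b,\qquad cp=u,\qquad cb=v,\qquad pq=\begin{cases}u&\text{if }q>p^*,\\ v&\text{if }q=p^*,\\ 0&\text{if }q<p^*,\end{cases} \tag{2}$$
and let all other products of elements of $N$ be $0$. Put $\mathbf A_n:=\mathbf A(P_n)$, a chain with $n+7$ elements.

The rule for $pq$ is symmetric, since $q>p^*\iff p>q^*$ and $q=p^*\iff p=q^*$. We call $0,v,u,b,c,\mathrm e,\top$ the seven named elements. For example, $\mathbf A_2$ is $0<v<u<b<s<t<c<\mathrm e<\top$ with $tt=u$, $ts=v$, $ss=0$.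

**Lemma 1.** $\mathbf A(P)$ is a totally ordered commutative residuated lattice.

*Proof.* **Step 1: associativity.** The set $A(P)\setminus\{\mathrm e\}$ is closed under multiplication, and $\top$ is an identity for it, so only triples from $N$ need checking. For $x,y\in N$ we have $xy\in\{b,u,v,0\}$, and $xy=b$ only if $x=y=c$. Products of $u,v,0$ with elements of $N$ are $0$; for $z\in N$, $bz=v$ if $z=c$ and $bz=0$ otherwise. Hence $(xy)z=v$ if $x=y=z=c$, and $(xy)z=0$ for all other triples from $N$. This value does not depend on the order of $x,y,z$, so $(xy)z=(yz)x=x(yz)$.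

**Step 2: isotonicity.** Along $0,\ v,\ u,\ b,\ q\in P,\ c,\ \mathrm e,\ \top$ the multiplication maps (apart from the identity map, multiplication by $\mathrm e$) are

- by $\top$: $0,\ v,\ u,\ b,\ q,\ c,\ \top,\ \top$;
- by $c$: $0,\ 0,\ 0,\ v,\ u,\ b,\ c,\ c$;
- by $p\in P$: $0,\ 0,\ 0,\ 0,\ pq,\ u,\ p,\ p$, where by (2) $pq$ is isotone in $q$ with values among $0,v,u$;
- by $b$: $0,\ 0,\ 0,\ 0,\ 0,\ v,\ b,\ b$;
- by $w\in\{u,v,0\}$: $0$ up to $c$, then $w,\ w$.

All are isotone.

**Step 3: residuals.** By Step 2 each set $\{y:xy\le z\}$ is a down-set, and it contains $0$. Reading the lists of Step 2 we find its greatest element.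

- $\mathrm e\to z=z$; $\top\to z=z$ for $z\neq\mathrm e$; $\top\to\mathrm e=c$ (because $\top\mathrm e=\top\not\le\mathrm e$ and $\top c=c$).
- $x\to z=\top$ if $x\le c$ and $x\le z$ (because $x\top=x$).
- $c\to z=c$ for $z\in P\cup\{b\}$; $c\to u=t$; $c\to v=b$; $c\to0=u$.
- For $p\in P$: $p\to z=c$ for $z\in P$ with $z<p$ and for $z\in\{b,u\}$; $p\to v=p^*$, since among the $q\in P$ exactly those with $q\le p^*$ have $pq\le v$, and $pc=u$; $p\to0=(p^*)^-$ if $p\ne t$, since $pq=0$ iff $q<p^*$; and $t\to0=b$, since no $q\in P$ is below $t^*=s$ and $tb=0$.
- $b\to u=b\to v=c$; $b\to0=t$; $u\to v=u\to0=v\to0=c$.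

These are all the cases, so all residuals exist, and (1) holds. $\square$

From the formulas we read off
$$b=c^2,\quad v=c^3,\quad 0=c^4,\quad u=c\to0,\quad t=b\to0,\quad p^*=p\to v,\quad p^-=(p\to v)\to0, \tag{3}$$
the last for $p\in P\setminus\{s\}$: then $p^*\ne t$, so $p^*\to0=(p^{**})^-=p^-$. In $\mathbf A_2$, for instance, starting from $\top$ we get $c=\top\to\mathrm e$, then $b,v,0,u,t$ by (3), and $s=t\to v$: the single element $\top$ generates everything. Also $\mathbf A(P)\models x^4\approx x^5$: $\mathrm e$ and $\top$ are idempotent, and $x\le c$ gives $x^4\le c^4=0$.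

For $S\subseteq\{2,3,4,\dots\}$ let $\mathcal V_S$ be the variety generated by $\{\mathbf A_n:n\in S\}$, and let $\mathcal V_\infty=\mathcal V_{\{2,3,\dots\}}$. By Lemma 1 these are varieties of commutative semilinear residuated lattices.

## Subalgebras, quotients and ultraproducts of $\mathbf A(P)$

**Definition 7 (sub-di-chain, embedding).** A sub-di-chain of $P$ is a subset $P_0$ that contains $t$ and is closed under ${}^*$ and under ${}^-$ (on elements $\ne s$). An embedding of di-chains is an isomorphism onto a sub-di-chain.

A sub-di-chain contains $s=t^*$ and is closed under ${}^+$; it is itself a di-chain with the same $t$, $s$ and the same covers. In $P_3$ the subset $\{s,t\}$ is not a sub-di-chain, because $t^-=o$ is missing. On the other hand, *every infinite di-chain $R$ contains a copy of $\Omega$*: no $t-k$ equals $s$ and no $s+l$ is $\ge$ any $t-k$, since either would make $R$ finite, and $\{t-k:k\ge0\}\cup\{s+k:k\ge0\}$ contains $t$ and is closed under ${}^*$ and ${}^-$.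

**Lemma 2.**

1. The nontrivial subalgebras of $\mathbf A(P)$ are exactly the $\mathbf A(P_0)$ with $P_0$ a sub-di-chain of $P$. The embeddings $\mathbf A(P)\to\mathbf A(Q)$ are exactly the extensions, by the identity on the seven named elements, of di-chain embeddings $P\to Q$.
2. $\mathbf A(P)$ is simple.
3. $\prod_U\mathbf A(P_k)\cong\mathbf A(\prod_UP_k)$, and $\prod_UP_k$ is a di-chain.
4. A finite sub-di-chain $P_0$ of $P$ equals $P$.
5. Every SI member of $\mathcal V_S$ is isomorphic to some $\mathbf A(P)$ with $P$ embeddable into an ultraproduct of members of $\{P_n:n\in S\}$.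

*Proof.* **(1)** Let a subalgebra contain some $x\ne\mathrm e$. If $x\le c$, then $x\to\mathrm e=\top$; so in any case it contains $\top$, then $c=\top\to\mathrm e$, then $b,v,0,u,t$ by (3). By the last two formulas in (3), its intersection $P_0$ with $P$ is closed under ${}^*$ and ${}^-$. So the subalgebra has universe $A(P_0)$. Conversely, let $P_0$ be a sub-di-chain. In (2) and in Step 3 of Lemma 1, products are named elements or arguments, and residuals are named elements, $t$, arguments, $p^*$ or $(p^*)^-$; so $A(P_0)$ is closed under the operations. They agree with those of $\mathbf A(P_0)$, because $P$ and $P_0$ have the same $t$, ${}^*$ and ${}^-$.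

Let $f\colon\mathbf A(P)\to\mathbf A(Q)$ be an embedding. Its image is a nontrivial subalgebra, so has greatest element $\top$, and $f(\top)=\top$ since $f$ preserves order. Then $f(c)=f(\top\to\mathrm e)=c$, and by (3) $f$ fixes the other named elements and maps $t$ to $t$. It maps $P$, the set of elements strictly between $b$ and $c$, into $Q$, and by (3) preserves ${}^*$ and ${}^-$. So $f[P]$ is a sub-di-chain and $f$ restricts to an isomorphism from $P$ onto it. Conversely, the extension of a di-chain embedding by the identity on the named elements is an isomorphism onto $\mathbf A(Q_0)$ for the image $Q_0$, which is a subalgebra.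

**(2)** Let $\theta$ be a congruence with $x\mathrel\theta y$ and $x<y$. Put $z=(y\to x)\wedge\mathrm e$. Then $z\mathrel\theta(y\to y)\wedge\mathrm e=\mathrm e$. As $y\not\le x$, we have $\mathrm e\not\le y\to x$, so $z<\mathrm e$, that is, $z\le c$. Hence $0=z^4\mathrel\theta\mathrm e$, and $w=w\mathrm e\mathrel\theta w0=0$ for all $w$. So $\theta$ is total.

**(3)** Being a di-chain is a first-order property of $(P,\le,{}^*)$, so $\prod_UP_k$ is a di-chain by Łoś's theorem. Let $a=[(a_k)]$ be an element of $\prod_U\mathbf A(P_k)$. The index set is partitioned into eight pieces, according to which of the seven named elements $a_k$ is, or whether $a_k\in P_k$; exactly one piece lies in $U$. This identifies the ultraproduct with $A(\prod_UP_k)$. The order and the product are given by conditions that are the same for all $k$; for instance, $[(p_k)][(q_k)]=u$ iff $q_k>p_k^*$ for $U$-almost all $k$ iff $[(q_k)]>[(p_k)]^*$. So order, product and unit are those of $\mathbf A(\prod_UP_k)$, and the residuals are determined by them.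

**(4)** The sequence $t,t-1,t-2,\dots$ stays in the finite set $P_0$ and descends strictly, so it reaches $s$, say $s=t-k$. Let $x\in P$ and let $y=t-j$ be the last term with $x\le y$. If $y=s$, then $x=s$. If $y\ne s$, then $x\not\le y^-$, and as $y^-$ is the greatest element of $P$ below $y$, $x=y$. So $P=\{t,\dots,t-k\}=P_0$.

**(5)** By Jónsson's Lemma an SI member of $\mathcal V_S$ is a quotient of a subalgebra $\mathbf B$ of an ultraproduct of members of $\{\mathbf A_n:n\in S\}$. As SI algebras are nontrivial, so is $\mathbf B$. By (3) and (1), $\mathbf B\cong\mathbf A(P)$ with $P$ embeddable into an ultraproduct of $P_n$'s with $n\in S$. By (2) $\mathbf B$ is simple, so its nontrivial quotient is isomorphic to it. $\square$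

**Lemma 3.** $\mathbf A_n\in\mathcal V_S$ iff $n\in S$. Hence the varieties $\mathcal V_S$ are pairwise distinct.

*Proof.* If $\mathbf A_n\in\mathcal V_S$, then $\mathbf A_n$ is simple, hence SI, so by Lemma 2(5) and 2(1) $P_n$ embeds into some $R=\prod_UP_{n_k}$ with all $n_k\in S$. By Lemma 2(4), $R\cong P_n$ has exactly $n$ elements. By Łoś's theorem $\{k:n_k=n\}\in U$; in particular this set is nonempty, and $n\in S$. The converse is trivial. $\square$

## Amalgamating algebras means amalgamating di-chains

For a subvariety $\mathcal W\subseteq\mathcal V_\infty$ let $\mathcal Q_{\mathcal W}$ be the class of di-chains $P$ with $\mathbf A(P)\in\mathcal W$. By Lemma 2(5) and 2(2), the SI members of $\mathcal W$ are, up to isomorphism, exactly the $\mathbf A(P)$ with $P\in\mathcal Q_{\mathcal W}$. We say that $\mathcal Q_{\mathcal W}$ has the AP if for all embeddings $P_0\to P_1$, $P_0\to P_2$ between its members there are $P_3\in\mathcal Q_{\mathcal W}$ and embeddings $P_1\to P_3$, $P_2\to P_3$ making the square commute.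

**Lemma 4.** A subvariety $\mathcal W\subseteq\mathcal V_\infty$ has the AP iff $\mathcal Q_{\mathcal W}$ has the AP.

*Proof.* **From $\mathcal W$ to $\mathcal Q_{\mathcal W}$.** We amalgamate the algebras and then project to one SI factor. Given $P_0\to P_1,P_2$ in $\mathcal Q_{\mathcal W}$, extend the embeddings to $\mathbf A(P_0)\to\mathbf A(P_1),\mathbf A(P_2)$ by Lemma 2(1), and let $\mathbf D\in\mathcal W$ with embeddings $h,k$ be an amalgam. By Birkhoff's theorem there is a homomorphism $\pi$ of $\mathbf D$ onto an SI member of $\mathcal W$, say $\mathbf A(P_3)$, that separates two points of the image of $\mathbf A(P_0)$ in $\mathbf D$. Then $\pi h$ and $\pi k$ are non-constant. As $\mathbf A(P_1)$ and $\mathbf A(P_2)$ are simple, they are injective. By Lemma 2(1) they restrict to embeddings $P_1,P_2\to P_3$, which agree on $P_0$.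

**From $\mathcal Q_{\mathcal W}$ to $\mathcal W$.** Let $\mathbf A\le\mathbf B$ and $\mathbf A\le\mathbf C$ in $\mathcal W$. It suffices to find, for each pair $x\ne y$ in $B$, some $\mathbf D\in\mathcal W$ and homomorphisms $h\colon\mathbf B\to\mathbf D$, $k\colon\mathbf C\to\mathbf D$ that agree on $A$ and satisfy $h(x)\ne h(y)$, and symmetrically for pairs in $C$: the product of all these $\mathbf D$'s, with the induced maps, is then an amalgam.

Given $x\ne y$ in $B$, Birkhoff's theorem gives a surjection $\beta\colon\mathbf B\to\mathbf D_1=\mathbf A(P_1)$ onto an SI member of $\mathcal W$ with $\beta(x)\ne\beta(y)$. Let $\mathbf A'=\beta[\mathbf A]$. If $\mathbf A'=\{\mathrm e\}$, take $\mathbf D=\mathbf D_1$, $h=\beta$, and $k$ constant $\mathrm e$.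

Otherwise $\mathbf A'=\mathbf A(P_0)$ with $P_0$ a sub-di-chain of $P_1$, by Lemma 2(1), and $\mathbf A'$ is simple. Let $\theta=\ker\beta\cap A^2$, so $\mathbf A/\theta\cong\mathbf A'$. By Fact 2 there is $\psi\in\mathrm{Con}\,\mathbf C$ with $\psi\cap A^2=\theta$; thus $\mathbf A/\theta$ embeds in $\mathbf C/\psi$. By Birkhoff's theorem some homomorphism of $\mathbf C/\psi$ onto an SI member $\mathbf D_2=\mathbf A(P_2)$ of $\mathcal W$ is non-constant on the image of $\mathbf A/\theta$, hence injective on it by simplicity. Let $\gamma\colon\mathbf C\to\mathbf D_2$ be the composite. Then $\gamma|_A$ has kernel exactly $\theta$, so $g'(\beta(a))=\gamma(a)$ defines an embedding $g'\colon\mathbf A'\to\mathbf D_2$. We have $P_0,P_1,P_2\in\mathcal Q_{\mathcal W}$ (for $P_0$, because $\mathbf A(P_0)\le\mathbf A(P_1)$). By the AP of $\mathcal Q_{\mathcal W}$ and Lemma 2(1) there are $\mathbf D=\mathbf A(P_3)\in\mathcal W$ and embeddings $i_j\colon\mathbf D_j\to\mathbf D$ $(j=1,2)$ with $i_1|_{A'}=i_2g'$. Put $h=i_1\beta$ and $k=i_2\gamma$. For $a\in A$, $h(a)=i_1\beta(a)=i_2g'\beta(a)=i_2\gamma(a)=k(a)$; and $h(x)\ne h(y)$ since $i_1$ is injective.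 Pairs in $C$ are treated in the same way. $\square$

The simplest case can now be done by hand. Let $S$ be finite. An ultraproduct of di-chains $P_n$ with $n\in S$ has $\{k:n_k=n\}\in U$ for some $n\in S$, so is isomorphic to $P_n$; by Lemma 2(4) and (5) the members of $\mathcal Q_{\mathcal V_S}$ are, up to isomorphism, exactly the $P_n$ with $n\in S$, and every embedding between them is an isomorphism. So $\mathcal Q_{\mathcal V_S}$, and with it $\mathcal V_S$, has the AP. But there are only countably many finite $S$.

The obvious next move is to allow all $S$ and to hope that the argument survives. It stops at the ultraproducts. For infinite $S$ there is a nonprincipal ultrafilter on $S$, and $R=\prod_UP_n$ is then infinite: for every $m$, all but finitely many $n\in S$ satisfy "there are at least $m$ elements". So $R$ contains a copy of $\Omega$, possibly a proper one, and embeddings need no longer be isomorphisms. The next section shows that for $S=\{2,3,4,\dots\}$ this is fatal, and for what reason.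

## The middle of a di-chain: types and a parity obstruction

**Definition 8 (type).** A di-chain $P$ has type $1$ if $o=o^*$ for some $o\in P$. It has type $0$ if $l^-=l^*$ for some $l\in P\setminus\{s\}$. It is open if neither holds.

The finite di-chain $P_n$ has type $n\bmod2$: it has a middle element if $n$ is odd and a middle pair $l^*<l$ if $n$ is even. Being of type $i$ is a first-order property.

*Types $0$ and $1$ exclude each other.* Let $o=o^*$ and $l^-=l^*$. Nothing lies strictly between $l^*$ and $l$. If $o\ge l$, then $o=o^*\le l^*<l\le o$; if $o\le l^*$, then $o=o^*\ge l>l^*\ge o$. Both are impossible.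

*Types go up.* If a sub-di-chain $P_0$ of $P$ has type $i$, so has $P$, because ${}^*$ and the covers are the same. In particular, a sub-di-chain of an open di-chain is open.

Let $Z_0,Z_1$ be the di-chains of order type $\omega\oplus\mathbb Z\oplus\omega^*$ where ${}^*$ swaps the two end parts in the only possible way, and on $\mathbb Z$ we have $k^*=-k$ in $Z_1$ and $k^*=-1-k$ in $Z_0$. In $Z_1$ the integer $0$ is a fixed point; in $Z_0$ we have $0^*=-1=0^-$. So $Z_i$ has type $i$. In both, the two end parts form the sub-di-chain $\Omega$. It is open: ${}^*$ swaps its two halves, so there is no fixed point, and $l^-=l^*$ would put $l$ and $l^-$ in different halves, which never happens.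

Now the obstruction. *No di-chain amalgamates $Z_0$ and $Z_1$ over $\Omega$*, since it would have both types. The same reasoning shows that $\mathcal V_\infty$ fails the AP. Let $R_0$ and $R_1$ be ultraproducts of the $P_n$ with $n$ even, respectively $n$ odd, over nonprincipal ultrafilters. They lie in $\mathcal Q_{\mathcal V_\infty}$ by Lemma 2(3), they are infinite, and by Łoś's theorem $R_i$ has type $i$. Both contain $\Omega$, and $\Omega\in\mathcal Q_{\mathcal V_\infty}$ because $\mathbf A(\Omega)$ embeds in $\mathbf A(R_0)$. An amalgam over $\Omega$ would have both types. By Lemma 4, $\mathcal V_\infty$ does not have the AP.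

So a variety must not contain infinite di-chains of both types. The point of the proof is that this parity clash is the *only* obstruction: as soon as a variety contains one infinite di-chain, it contains all infinite di-chains that are open or of the same type (this is where partial embeddings enter), and infinite di-chains without a parity clash can always be glued. The results are these.

**Theorem A.** $\mathbf A_n\in\mathcal V_S\iff n\in S$, so the $\mathcal V_S$ are pairwise distinct. If $S$ consists of even numbers only, $\mathcal V_S$ has the AP. Hence there are exactly $2^{\aleph_0}$ varieties of commutative semilinear residuated lattices with the AP. Moreover, $2^{\aleph_0}$ of them satisfy $x^4\approx x^5$ and have only simple subdirectly irreducible members.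

**Theorem B.** The chains $\mathbf A(Z_0)$ and $\mathbf A(Z_1)$ lie in $\mathcal V_\infty$, and a subvariety $\mathcal W\subseteq\mathcal V_\infty$ has the AP iff $\mathcal W$ does not contain both of them. In particular, $\mathcal V_S$ has the AP iff $S$ does not contain both infinitely many even and infinitely many odd numbers.

A last tool of this section locates the middle. Let $U(P)=\{p\in P:p\ge p^*\}$ and write $U(P)^*=\{p^*:p\in U(P)\}=\{p:p\le p^*\}$. In $P_3$, $U(P_3)=\{o,t\}$; in $\Omega$, $U(\Omega)=\{t-k:k\ge0\}$; in $Z_i$, $U(Z_i)$ consists of the integers $k\ge0$ and the upper end part. We record some elementary properties.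

- $U(P)$ is an up-set: if $q\ge p\ge p^*$, then $q^*\le p^*\le p\le q$. Dually, $U(P)^*$ is a down-set, and $P=U(P)\cup U(P)^*$.
- Every $x\in U(P)^*$ is $\le$ every $y\in U(P)$: if $y<x$, then $y^*>x^*\ge x>y\ge y^*$, a contradiction.
- $U(P)\cap U(P)^*$ is the set of fixed points of ${}^*$.
- If $P_0$ is a sub-di-chain of $P$, then $U(P_0)=U(P)\cap P_0$.
- If $P$ is infinite, so is $U(P)$, because ${}^*$ is a bijection between $U(P)$ and $U(P)^*$. If $P$ is finite, $|U(P)|\ge|P|/2$.

**Lemma 5.** $U(P)$ has a least element $m$ iff $P$ is not open. In that case $m=m^*$ (type $1$) or $m^-=m^*$ (type $0$), and $m$ is the witness ($o$ or $l$) of the type.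

*Proof.* Let $o=o^*$. Then $o\in U(P)$. If $p\in U(P)$ and $p<o$, then $p^*>o^*=o>p$, contradicting $p\ge p^*$. So $o$ is least in $U(P)$. Let $l^-=l^*$. Then $l>l^*$, so $l\in U(P)$. If $p\in U(P)$ and $p<l$, then $p\le l^-=l^*$, so $p^*\ge l>p$, a contradiction. So $l$ is least in $U(P)$.

Conversely let $m=\min U(P)$. If $m=m^*$, then $P$ has type $1$. Otherwise $m>m^*$. Suppose $m^*<x<m$. Then $x\notin U(P)$, so $x^*\in U(P)$, so $x^*\ge m$ and $x\le m^*$, a contradiction. Hence $m^-=m^*$, and $P$ has type $0$. $\square$

## Finite pieces of an infinite di-chain remember only the type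

A partial embedding in the sense of Fact 1 only has to respect finitely many operation values. A finite subset of an infinite di-chain sees finitely many finite gaps, which must be copied exactly, and some infinite gaps, which may be replaced by gaps of any size $\ge2$. The middle is the one delicate place.

**Lemma 6.** Let $Q$ be an infinite di-chain and $X\subseteq A(Q)$ finite. There is $M$ such that $X$ partially embeds (in the sense of Fact 1) into $\mathbf A(R)$ for every di-chain $R$ with $|R|\ge M$ which, if $Q$ has type $i$, also has type $i$.

*Proof.* **Step 1: preparation.** We may enlarge $X$, since a partial embedding of a larger set restricts to one of a smaller set. So let $X$ be finite, contain the seven named elements and $t,s$, let $X\cap Q$ be closed under ${}^*$, and let $\min U(Q)\in X$ if $Q$ is not open. Write $X\cap U(Q)=\{x_1>x_2>\dots>x_r\}$, so $x_1=t$. For $1\le j<r$ let $d_j\in\{1,2,\dots,\infty\}$ be one plus the number of elements of $Q$ strictly between $x_{j+1}$ and $x_j$. Put $d_j'=d_j$ if $d_j$ is finite, $d_j'=2$ if $d_j=\infty$. Thus $d'_j=1$ iff $d_j=1$ iff $x_{j+1}=x_j^-$. Let $D=\sum_jd_j'$ and $M=2(D+3)$.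

Let $R$ be as in the statement. Then $|U(R)|\ge D+3$. We note that *$t-k$ exists and lies in $U(R)$ whenever $0\le k<|U(R)|$*. This goes by induction on $k$: if $t-k\in U(R)$ and $k+1<|U(R)|$, then the elements $\ge t-k$ are just $t,\dots,t-k$, so some $w\in U(R)$ satisfies $w<t-k$; hence $t-k\neq s$, and $t-(k+1)\ge w$ is in the up-set $U(R)$. In the same way, if $U(R)$ has a least element $m$, then $m+k$ exists and lies in $U(R)$ for $0\le k<|U(R)|$.

**Step 2: the map on $X\cap U(Q)$ when $Q$ is open.** Put $\varphi(x_j)=t-(d_1'+\dots+d_{j-1}')$. By Step 1 these elements lie in $U(R)$, and so does $t-(D+1)$, which is below all of them. So $\varphi(x_r)$ is not least in $U(R)$. By Lemma 5, $x_r$ is not least in $U(Q)$. If $x\in U$ is not least in $U$ (for $U=U(Q)$ or $U(R)$), choose $w\in U$ with $w<x$; then $x^*<w^*\le w<x$, so $w$ lies strictly between $x^*$ and $x$. Hence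
$$x_r^*<x_r,\quad x_r^*\ne x_r^-,\qquad\varphi(x_r)^*<\varphi(x_r),\quad\varphi(x_r)^*\ne\varphi(x_r)^-. \tag{4}$$

**Step 3: the map on $X\cap U(Q)$ when $Q$ has type $i$.** Now both ends of $U(R)$ must be respected, and an infinite gap gives the freedom to do so. By Lemma 5 and Step 1, $x_r=\min U(Q)$. All of the infinite set $U(Q)$ lies between $x_r$ and $x_1$, so $d_k=\infty$ for some $k<r$. Let $m=\min U(R)$, which exists by Lemma 5. Put
$$\varphi(x_j)=t-(d_1'+\dots+d_{j-1}')\ \ (j\le k),\qquad\varphi(x_j)=m+(d_j'+\dots+d_{r-1}')\ \ (j>k).$$
So $\varphi(x_k)=t-\alpha$ and $\varphi(x_{k+1})=m+\alpha'$ with $\alpha+\alpha'=D-d_k'=D-2$. All these elements lie in $U(R)$ by Step 1. The intervals $[t-\alpha,t]$ and $[m,m+\alpha']$ have together at most $\alpha+\alpha'+2=D<|U(R)|$ elements, so some $w\in U(R)$ lies in neither, that is, $m+\alpha'<w<t-\alpha$. Thus $\varphi(x_{k+1})<\varphi(x_k)$, and these two are not adjacent, just as $x_{k+1}$ and $x_k$ are not. As $\varphi(x_r)=m$ and $Q,R$ have the same type, Lemma 5 gives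
$$x_r^*=x_r,\ \varphi(x_r)^*=\varphi(x_r)\ \ (\text{type }1),\qquad x_r^-=x_r^*,\ \varphi(x_r)^-=\varphi(x_r)^*\ \ (\text{type }0). \tag{5}$$

**Step 4: the whole map and its order.** In both cases put $\varphi(x^*)=\varphi(x)^*$ for $x\in X\cap U(Q)$, and let $\varphi$ be the identity on the named elements. This is well defined: if $x$ and $x^*$ are both in $U(Q)$, then $x=x^*$, so $x=x_r$ by Lemma 5, and $\varphi(x_r)$ is a fixed point by (5). By construction $\varphi$ commutes with ${}^*$ on $X\cap Q$, and $\varphi(t)=t$, $\varphi(s)=s$. It is strictly order preserving on $X\cap Q$. Within $X\cap U(Q)$ this is clear, and within $X\cap U(Q)^*$ it follows by applying ${}^*$. Let $x\in U(Q)^*$, $y\in U(Q)$, $x\neq y$. Then $y\ge x_r$ and $x\le x_r^*$, so $\varphi(x)\le\varphi(x_r)^*\le\varphi(x_r)\le\varphi(y)$. The middle inequality is strict unless we are in type $1$; in type $1$ one of $x,y$ differs from $x_r$, and then one of the outer inequalities is strict.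

**Step 5: covers.** We show, for $x,y\in X\cap Q$ with $x\ne s$, that $y=x^-$ iff $\varphi(y)=\varphi(x)^-$. Either side implies $y<x$. If $x,y\in U(Q)$, either side says that $y=x_{j+1}$, $x=x_j$ for some $j$, and that the gap is $1$, that is, $d_j=1$, respectively $d_j'=1$; for $j=k$ in Step 3 neither holds. If $x,y\in U(Q)^*$, use that $y=x^-$ iff $x^*=(y^*)^-$, and the previous case. Otherwise $x\in U(Q)\setminus U(Q)^*$ and $y\in U(Q)^*\setminus U(Q)$. In type $1$, the fixed point $x_r$ lies strictly between $y$ and $x$, and $\varphi(x_r)$ strictly between $\varphi(y)$ and $\varphi(x)$, so neither side holds. In the other cases $y\le x_r^*<x_r\le x$, so either side forces $x=x_r$ and $y=x_r^*$ (otherwise $x_r$ or $x_r^*$ lies strictly in between, and likewise for the images). For this pair both sides hold in type $0$ by (5), and neither holds if $Q$ is open, by (4).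

**Step 6: operations.** The map $\varphi$ is injective, preserves the order, and fixes the named elements, so it preserves $\mathrm e,\wedge,\vee$. Products are given by (2): those of two elements $p,q\in P$ depend only on comparing $q$ with $p^*\in X$. The residuals depend on comparisons of the arguments, and their values are named elements, $t$, arguments, $p^*$, or, for $p\to0$ with $p\neq t$, the element $(p^*)^-$. If $y=(p^*)^-$ lies in $X$, then Step 5 gives $\varphi(y)=\varphi(p^*)^-=(\varphi(p)^*)^-=\varphi(p)\to0$, as $\varphi(p)\ne t$. So $\cdot$ and $\to$ are preserved whenever arguments and value lie in $X$. $\square$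

**Lemma 7.** Let $\mathcal W\subseteq\mathcal V_\infty$ be a subvariety, $S\subseteq\{2,3,\dots\}$, $i\in\{0,1\}$.

1. If $Q\in\mathcal Q_{\mathcal W}$ is infinite, then $\mathcal Q_{\mathcal W}$ contains all infinite open di-chains; if moreover $Q$ has type $i$, it contains all infinite di-chains of type $i$.
2. $\mathbf A(Z_i)\in\mathcal V_S$ iff $S$ contains infinitely many $n\equiv i\pmod2$. In particular $\mathbf A(Z_0),\mathbf A(Z_1)\in\mathcal V_\infty$.

*Proof.* **(1)** Let $Q'$ be infinite and open, or infinite of the same type as $Q$. Apply Lemma 6 to $Q'$ in place of $Q$ and with $R=Q$, which exceeds every bound $M$: every finite subset of $A(Q')$ partially embeds into $\mathbf A(Q)$. By Fact 1, $\mathbf A(Q')\in ISP_U(\{\mathbf A(Q)\})\subseteq\mathcal W$.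

**(2)** Let there be infinitely many such $n\in S$. Given a finite $X\subseteq A(Z_i)$, take $M$ from Lemma 6 and $n\in S$ with $n\equiv i\pmod 2$ and $n\ge M$; since $P_n$ has type $i$, $X$ partially embeds into $\mathbf A_n$. By Fact 1, $\mathbf A(Z_i)\in\mathcal V_S$. Conversely, let $\mathbf A(Z_i)\in\mathcal V_S$. It is simple, so by Lemma 2(5) and 2(1) $Z_i$ embeds into some $R=\prod_UP_{n_k}$ with all $n_k\in S$. Then $R$ is infinite and has type $i$, so $\{k:n_k\equiv i\bmod2\}\in U$ by Łoś's theorem. If only finitely many $n\in S$ were $\equiv i$, this set would be a finite union of sets $\{k:n_k=n\}$, one of which would lie in $U$; then $R\cong P_n$ would be finite, a contradiction. $\square$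

## Gluing two infinite di-chains over a common one

Let $P_0$ be an infinite sub-di-chain of $P_1$ and $P_2$, with $P_1\cap P_2=P_0$. The first thing one would try is to take $P_1\cup P_2$ and, inside each cut of $P_0$, to put the new elements of $P_1$ before those of $P_2$. This breaks at the cut in the middle. Let $P_0=\Omega$ and let $P_1,P_2$ be two copies of $Z_1$. Both copies of $\mathbb Z$ fall into the same cut, between $\omega$ and $\omega^*$. If $k$ in the first copy is below $l$ in the second, then ${}^*$ should give $l^*<k^*$; but $l^*$ is in the second copy and $k^*$ in the first, so $k^*<l^*$. In fact no arrangement that keeps the two copies apart can work, because an order-reversing involution of a chain has at most one fixed point. Two measures repair this: when both sides have a middle, identify the middles first; and order only the upper half $U$, obtaining the lower half by reflection.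

For illustration, take $P_0=\Omega$, $P_1=Z_1$, and $P_2=\omega\oplus\mathbb Z\oplus\mathbb Z'\oplus\omega^*$ where ${}^*$ sends $k\in\mathbb Z$ to $(-k)'\in\mathbb Z'$. Here $U(P_2)=\mathbb Z'\cup\omega^*$ has no least element, so $P_2$ is open. The upper half of $Z_1$ is $\{0,1,2,\dots\}$ followed by $\omega^*$. We order the upper half of the union as $\{0,1,2,\dots\}$, then $\mathbb Z'$, then $\omega^*$, and reflect. The result is $\omega\oplus\mathbb Z\oplus\mathbb Z_{\mathrm{mid}}\oplus\mathbb Z'\oplus\omega^*$, where $\mathbb Z_{\mathrm{mid}}$ is the copy of $\mathbb Z$ from $Z_1$. It is important that the half with the middle came first: with $\mathbb Z'$ below $\{0,1,2,\dots\}$ the fixed point $0$ would not be least in the upper half.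

**Lemma 8.** Let $P_0$ be an infinite sub-di-chain of $P_1$ and of $P_2$, and assume it is not the case that one of $P_1,P_2$ has type $0$ and the other type $1$. Then there are a di-chain $P_3$ and embeddings $P_1,P_2\to P_3$ agreeing on $P_0$. Moreover $P_3$ can be chosen open if $P_1,P_2$ are open, and of type $i$ if $P_1$ or $P_2$ has type $i$.

*Proof.* **Step 1: identify the middles when both exist.** Suppose $P_1,P_2$ both have type $i$ and $P_0$ is open. For $j=1,2$ let $m_j=\min U(P_j)$ (Lemma 5) and $E_j=\{m_j,m_j+1,m_j+2,\dots\}$. Since $U(P_j)$ is infinite, $t$ is never reached, so $E_j$ is an infinite initial segment of $U(P_j)$. If $P_0$ met $E_j$, closure under lower covers would give $m_j\in P_0$, and $m_j$ would be a witness that $P_0$ has type $i$. So $E_j\cap P_0=\emptyset$. Being an initial segment of $U(P_j)$ disjoint from $U(P_0)=U(P_j)\cap P_0$, $E_j$ lies below $U(P_0)$; dually, $E_j^*$ lies above $U(P_0)^*$.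

The set $P_0\cup E_j\cup E_j^*$ is a sub-di-chain of $P_j$. It contains $t$ and is closed under ${}^*$. As to lower covers: $P_0$ is closed; $(m_j+k)^-\in E_j$ for $k\ge1$; $m_j^-$ equals $m_j^*$ (type $0$) or $(m_j^+)^*$ (type $1$); and $(x^*)^-=(x^+)^*\in E_j^*$ for $x\in E_j$. Its order is $U(P_0)^*$, then $E_j^*$, then $E_j$, then $U(P_0)$, where $E_j^*$ and $E_j$ share exactly $m_j$ in type $1$ and are disjoint in type $0$. So the map that is the identity on $P_0$ and sends $m_1+k$ to $m_2+k$ and $(m_1+k)^*$ to $(m_2+k)^*$ is an isomorphism between these sub-di-chains of $P_1$ and $P_2$. An amalgam over this larger common sub-di-chain is also one over $P_0$. So we may replace $P_0$ by it; it is infinite and has type $i$.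

Now consider the possibilities. If $P_1,P_2$ both have type $i$, then after the replacement $P_0$ is not open, and as types go up and exclude each other, $P_0$ has type $i$. Otherwise, by hypothesis, one of $P_1,P_2$ is open, and after an exchange it is $P_2$; then $P_0$ is open too. Passing to copies with $P_1\cap P_2=P_0$, we are in one of two cases:

- (I) $P_0,P_1,P_2$ all have the same type $i$;
- (II) $P_0$ and $P_2$ are open ($P_1$ arbitrary).

**Step 2: order the upper half.** Write $U_j=U(P_j)$ for $j=0,1,2$ and $U_3=U_1\cup U_2$. Then $U_3\cap P_j=U_j$ for $j=1,2$, since $U_1\cap P_2=U_1\cap P_0=U_0\subseteq U_2$, and symmetrically. For $w\in U_3$ let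
$$\kappa(w)=\{z\in U_0:z\le w\},$$
computed in the $P_j$ containing $w$; for $w\in P_0$ both computations agree. The sets $\kappa(w)$ are down-sets of the chain $U_0$, hence linearly ordered by inclusion. Order $U_3$ first by $\kappa$. Within a fibre $\kappa=K$ put first the element $z\in U_0$ with $\kappa(z)=K$ (if it exists; it is then the greatest element of $K$, so unique), then the elements of $U_1\setminus P_0$ in their given order, then the elements of $U_2\setminus P_0$ in their given order. This is a total order.

It extends the order of $U_j$. Let $w<w'$ in $U_j$. Then $\kappa(w)\subseteq\kappa(w')$. If the inclusion is strict, $w$ comes before $w'$. If $\kappa(w)=\kappa(w')$, then $w'\notin U_0$, as otherwise $w'\in\kappa(w')=\kappa(w)$ and $w'\le w$. So $w'\in U_j\setminus P_0$, and $w$ comes before $w'$, either as the element of $U_0$ in the fibre or by the given order of $U_j\setminus P_0$. The greatest element of $U_3$ is $t$: $\kappa(t)=U_0$, and if $\kappa(w)=U_0$, then $t\in\kappa(w)$, so $w=t$.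

**Step 3: the middle stays in the middle.** We show: *if $P_j$ $(j=1$ or $2)$ is not open, then $m=\min U_j$ is the least element of $U_3$.* In case (I), the witness of the type of $P_0$ is also a witness in $P_1$ and in $P_2$, so by Lemma 5 it is the least element of $U_0$, of $U_1$ and of $U_2$; it is $m$, and it is least in $U_3$ because the order of $U_3$ extends those of $U_1$ and $U_2$. In case (II), $j=1$. We have $m\notin P_0$, since otherwise $m=\min U_0$ and $P_0$ would not be open. So $\kappa(m)=\emptyset$, because $z\in U_0$, $z\le m$ would give $z=m$. The fibre over $\emptyset$ is the lowest; it contains no element of $U_0$, since $z\in\kappa(z)$. In it the elements of $U_1\setminus P_0$ come first, with $m$ the least of them.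

**Step 4: reflect.** Let $P_3=P_1\cup P_2$, with ${}^*$ the common extension of the two involutions, which agree on $P_0$. Put $U_3^*=\{x^*:x\in U_3\}$; then $P_3=U_3\cup U_3^*$. Let $x\in U_3\cap U_3^*$, say $x\in P_j$. Then $x,x^*\in U_3\cap P_j=U_j$, so $x=x^*$. Then $P_j$ has type $1$ and $x=\min U_j$ by Lemma 5, so $x=\min U_3$ by Step 3. Hence $U_3\cap U_3^*$ is empty or consists of one fixed point, the least element of $U_3$. So we obtain a total order on $P_3$ by giving $U_3^*$ the order dual to that of $U_3$ via ${}^*$ and putting $U_3^*$ below $U_3$: a common element is the greatest of $U_3^*$ and the least of $U_3$. The order extends those of $P_1$ and $P_2$, since $P_j=U_j\cup U_j^*$ with $U_j^*$ below $U_j$. The map ${}^*$ is an order-reversing involution, and $t$, $s=t^*$ are the extreme elements.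

**Step 5: covers survive.** Let $p\in P_j$ ($j=1$ or $2$), $p\ne s$, and let $q=p^-$ in $P_j$. We show that no $w\in P_3$ satisfies $q<w<p$.

*(a) $p,q\in U_j$.* Suppose $q<w<p$. Then $w\in U_3$ since $q\in U_3$ and $U_3^*\setminus U_3$ lies below $U_3$; and $w\notin P_j$ since the order extends that of $P_j$. So $w\in U_{j'}\setminus P_0$, where $\{j,j'\}=\{1,2\}$. If one of $p,q$ is in $P_0$, then both are, by closure under ${}^-$ and ${}^+$; but then $q=p^-$ also in $P_{j'}$, contradicting $w\in P_{j'}$. If neither is in $P_0$, then $\kappa(q)=\kappa(p)$: an element $z\in\kappa(p)\setminus\kappa(q)$ would satisfy $q<z\le p$ and $z\ne p$, so $q<z<p$ in $P_j$. Hence $p,q,w$ are in one fibre, and there all elements of $U_j\setminus P_0$ are on the same side of $w$, a contradiction.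

*(b) $p,q\in U_j^*$.* Then $p^*,q^*\in U_j$, and $p^*$ is the lower cover of $q^*$ in $P_j$. An element $w$ with $q<w<p$ would give $p^*<w^*<q^*$, contradicting (a).

*(c) Otherwise.* If $q\in U_j$, then $p\in U_j$, as $U_j$ is an up-set, and we are in (a). So $q\in U_j^*\setminus U_j$. If $p\in U_j^*$, we are in (b). So $p\in U_j\setminus U_j^*$. Any $x\in U_j$ with $x<p$ would satisfy $x\le q$ and force $q\in U_j$; so $p=\min U_j$. As $p\ne p^*$, Lemma 5 gives $q=p^-=p^*$. By Step 3, $p=\min U_3$, so $p^*=\max U_3^*$, and nothing in $P_3=U_3\cup U_3^*$ lies strictly between $p^*$ and $p$.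

Thus every $p\ne s$ in $P_3$ has a lower cover in $P_3$, namely the one it has in $P_1$ or $P_2$. So $P_3$ is a di-chain, and $P_1,P_2$ are sub-di-chains of it; the inclusions agree on $P_0$.

**Step 6: the type of $P_3$.** If $P_1$ or $P_2$ has type $i$, so has $P_3$, because types go up. Let both be open. As $P_1,P_2$ are sub-di-chains of $P_3$, we have $U(P_3)=(U(P_3)\cap P_1)\cup(U(P_3)\cap P_2)=U_1\cup U_2=U_3$. A least element of $U_3$ would lie in some $U_j$, and be least there, contradicting Lemma 5. So $U(P_3)$ has no least element, and $P_3$ is open. $\square$

## The subvarieties of $\mathcal V_\infty$ with the amalgamation property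

*Proof of Theorem B.* By Lemma 7(2), $\mathbf A(Z_0),\mathbf A(Z_1)\in\mathcal V_\infty$.

**Not both implies the AP.** Let $\mathcal W$ not contain both $\mathbf A(Z_0)$ and $\mathbf A(Z_1)$. By Lemma 4 it suffices to amalgamate embeddings $P_0\to P_1,P_2$ in $\mathcal Q_{\mathcal W}$; without loss of generality they are inclusions of sub-di-chains. If $P_0$ is finite, Lemma 2(4) gives $P_1=P_0=P_2$, and there is nothing to do. Let $P_0$ be infinite; then so are $P_1$ and $P_2$. If one of $P_1,P_2$ had type $0$ and the other type $1$, Lemma 7(1) would give $Z_0,Z_1\in\mathcal Q_{\mathcal W}$, contrary to assumption. So Lemma 8 applies and yields an infinite amalgam $P_3$ that is open if $P_1,P_2$ are open, and otherwise has the type $i$ of an infinite member $P_1$ or $P_2$ of $\mathcal Q_{\mathcal W}$. In both cases $P_3\in\mathcal Q_{\mathcal W}$ by Lemma 7(1).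

**Both implies failure of the AP.** Suppose $Z_0,Z_1\in\mathcal Q_{\mathcal W}$ and $\mathcal W$ has the AP. The common sub-di-chain $\Omega$ belongs to $\mathcal Q_{\mathcal W}$, since $\mathbf A(\Omega)\le\mathbf A(Z_0)$. By Lemma 4 some di-chain $P_3$ amalgamates $Z_0$ and $Z_1$ over $\Omega$. It has both type $0$ and type $1$, because types go up, and this is impossible.

**The varieties $\mathcal V_S$.** By Lemma 7(2), $\mathcal V_S$ contains both $\mathbf A(Z_0)$ and $\mathbf A(Z_1)$ iff $S$ contains infinitely many even and infinitely many odd numbers. $\square$

*Proof of Theorem A.* Lemma 3 says that $\mathbf A_n\in\mathcal V_S$ iff $n\in S$; so $S=\{n:\mathbf A_n\in\mathcal V_S\}$, and the $\mathcal V_S$ are pairwise distinct. If $S$ consists of even numbers only, it has no odd members, and $\mathcal V_S$ has the AP by Theorem B. There are $2^{\aleph_0}$ sets $S$ of even numbers $\ge2$, so this gives $2^{\aleph_0}$ pairwise distinct varieties with the AP. They are varieties of commutative semilinear residuated lattices, because each $\mathbf A_n$ is a commutative residuated chain by Lemma 1. They satisfy $x^4\approx x^5$, because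 each $\mathbf A_n$ does, and their SI members are simple by Lemma 2(5) and 2(2). Since there are only countably many equations in the signature, there are at most $2^{\aleph_0}$ varieties altogether. So the number of varieties of commutative semilinear residuated lattices with the AP is exactly $2^{\aleph_0}$. $\square$
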